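\title{The $\Diamond$-free fragments of intuitionistic $\mathsf{K}$ with and without distribution of $\Diamond$ over disjunction}

\begin{abstract}
Let $\mathsf{IK}$ be intuitionistic modal logic $\mathsf{K}$, and let $\mathsf{IK}^{-}$ be obtained from it by dropping the axiom $\Diamond(\phi\vee\psi)\to\Diamond\phi\vee\Diamond\psi$. We show that the $\Diamond$-free fragments of these two logics differ. The fragment of $\mathsf{IK}^{-}$ is axiomatized over the basic $\Box$-only logic $\mathsf{CK}_{\Box}$ by the single axiom $(\neg\Box\neg p\to\Box s)\to\Box(p\to s)$. The fragment of $\mathsf{IK}$ is not finitely axiomatizable, and not even axiomatizable by formulas in a bounded number of variables. It is the union of an explicit strictly increasing chain of logics, each sound and complete for an explicit class of Kripke frames. This answers a question of de Groot, Shillito and Clouston.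
\end{abstract}

\section{Introduction}\label{sec:intro}

In classical modal logic the possibility operator is an abbreviation: $\Diamond\phi$ means $\neg\Box\neg\phi$. Over intuitionistic propositional logic we take $\Diamond$ as a second primitive and choose axioms that tie it to $\Box$ and to the connectives. A natural test of such a choice is what it says about formulas in which $\Diamond$ does not occur. A derivation of such a formula may pass through formulas that contain $\Diamond$, so axioms for $\Diamond$ can produce new laws for $\Box$ alone. This paper determines these laws for two logics.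

Let $\mathcal{L}$ be the language built from propositional variables and $\bot$ by means of $\wedge$, $\vee$, $\to$, $\Box$ and $\Diamond$, and let $\mathcal{L}_{\Box}$ consist of the formulas in which $\Diamond$ does not occur. We write $\neg\phi$ for $\phi\to\bot$ and $\top$ for $\neg\bot$; the empty disjunction is $\bot$ and the empty conjunction is $\top$. A \emph{logic} in one of the two languages is a set of formulas of that language closed under modus ponens, necessitation (from $\phi$ infer $\Box\phi$) and uniform substitution of formulas of that language. If $L$ is a logic and $\Phi$ a set of formulas, or of axiom schemes, in the same language, then $L\oplus\Phi$ is the least logic in that language containing $L$ and all instances of the members of $\Phi$. We consider the schemes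
\begin{align*}
\mathsf{K}_{\Box}:&\quad \Box(\phi\to\psi)\to(\Box\phi\to\Box\psi), &
\mathsf{K}_{\Diamond}:&\quad \Box(\phi\to\psi)\to(\Diamond\phi\to\Diamond\psi),\\
\mathsf{N}_{\Diamond}:&\quad \Diamond\bot\to\bot, &
\mathsf{C}_{\Diamond}:&\quad \Diamond(\phi\vee\psi)\to\Diamond\phi\vee\Diamond\psi,\\
\mathsf{I}_{\Diamond\Box}:&\quad (\Diamond\phi\to\Box\psi)\to\Box(\phi\to\psi). &&
\end{align*}
The logic $\mathsf{CK}_{\Box}$ is the least logic in $\mathcal{L}_{\Box}$ that contains intuitionistic propositional logic and $\mathsf{K}_{\Box}$. Constructive $\mathsf{K}$, written $\mathsf{CK}$, is the least logic in $\mathcal{L}$ that contains intuitionistic propositional logic, $\mathsf{K}_{\Box}$ and $\mathsf{K}_{\Diamond}$. The two logics we study are intuitionistic $\mathsf{K}$ and its sublogic without $\mathsf{C}_{\Diamond}$: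
\[
\mathsf{IK}=\mathsf{CK}\oplus\{\mathsf{N}_{\Diamond},\mathsf{I}_{\Diamond\Box},\mathsf{C}_{\Diamond}\},
\qquad
\mathsf{IK}^{-}=\mathsf{CK}\oplus\{\mathsf{N}_{\Diamond},\mathsf{I}_{\Diamond\Box}\}.
\]
The \emph{$\Diamond$-free fragment} of a logic $L$ in $\mathcal{L}$ is $L\cap\mathcal{L}_{\Box}$, and $L$ is \emph{conservative} over $\mathsf{CK}_{\Box}$ if its fragment is $\mathsf{CK}_{\Box}$. We write
\[
\mathsf{IK}^{-}_{\Box}=\mathsf{IK}^{-}\cap\mathcal{L}_{\Box},\qquad \mathsf{IK}_{\Box}=\mathsf{IK}\cap\mathcal{L}_{\Box}.
\]
Both are logics in $\mathcal{L}_{\Box}$, and $\mathsf{CK}_{\Box}\subseteq\mathsf{IK}^{-}_{\Box}\subseteq\mathsf{IK}_{\Box}$. A logic $M$ in $\mathcal{L}_{\Box}$ is \emph{finitely axiomatizable} if $M=\mathsf{CK}_{\Box}\oplus\Phi$ for a finite set $\Phi\subseteq\mathcal{L}_{\Box}$. The closure is taken inside $\mathcal{L}_{\Box}$, so derivations from $\Phi$ may not use $\Diamond$. More generally, $M$ is \emph{axiomatizable in boundedly many variables} if $M=\mathsf{CK}_{\Box}\oplus\Phi$ for a finite or infinite set $\Phi\subseteq\mathcal{L}_{\Box}$ for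 which there is a number $m$ such that each member of $\Phi$ contains at most $m$ variables.

It is known that $\mathsf{IK}^{-}$ and $\mathsf{IK}$ prove $\neg\neg\Box\bot\to\Box\bot$, which is not a theorem of $\mathsf{CK}$, so that neither is conservative over $\mathsf{CK}_{\Box}$, and that $\mathsf{CK}\oplus A$ is conservative for each of the other six subsets $A$ of $\{\mathsf{N}_{\Diamond},\mathsf{C}_{\Diamond},\mathsf{I}_{\Diamond\Box}\}$. Short proofs appear along the way (Proposition~\ref{prop:conservative}, Examples~\ref{ex:nnbox} and~\ref{ex:threepoint}). So exactly two fragments remain to be described, and the following question is posed in~\cite{dGSC}.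

\begin{quote}
\emph{Does $\mathsf{IK}^{-}_{\Box}$ coincide with $\mathsf{IK}_{\Box}$? Is either fragment, or are both, finitely axiomatizable?}
\end{quote}

The axiom $\mathsf{C}_{\Diamond}$ does not mention $\Box$, and adding it to $\mathsf{CK}$, to $\mathsf{CK}\oplus\{\mathsf{N}_{\Diamond}\}$ or to $\mathsf{CK}\oplus\{\mathsf{I}_{\Diamond\Box}\}$ leaves the fragment unchanged. One would therefore guess that the two fragments coincide. The smaller one has a very short description.

\begin{theorem}\label{thm:A}
$\mathsf{IK}^{-}_{\Box}=\mathsf{CK}_{\Box}\oplus\{\mathsf{Ax}\}$, where $\mathsf{Ax}$ is the formula $(\neg\Box\neg p\to\Box s)\to\Box(p\to s)$. In particular, $\mathsf{IK}^{-}_{\Box}$ is finitely axiomatizable.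
\end{theorem}

The guess is nevertheless wrong. For $N\ge 2$ and distinct variables $p,s,q_1,\dots,q_N$ put
\begin{align*}
\chi_N&=\Box(p\to q_1\vee\dots\vee q_N)\to(\neg\Box\neg q_1\vee\dots\vee\neg\Box\neg q_N),\\
\Theta_N&=(\chi_N\to\Box s)\to\Box(p\to s).
\end{align*}

\begin{theorem}\label{thm:B}
$\mathsf{IK}^{-}_{\Box}\subsetneq\mathsf{IK}_{\Box}$. The formula $\Theta_2$ lies in $\mathsf{IK}_{\Box}$ and not in $\mathsf{IK}^{-}_{\Box}$.
\end{theorem}

\begin{theorem}\label{thm:C}
$\mathsf{IK}_{\Box}$ is not finitely axiomatizable. More strongly, if $M$ is a logic in $\mathcal{L}_{\Box}$ with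
\[
\mathsf{CK}_{\Box}\cup\{\Theta_N:N\ge2\}\subseteq M\subseteq\mathsf{IK}_{\Box},
\]
then $M$ is not axiomatizable in boundedly many variables.
\end{theorem}

So the fragments differ, the fragment of $\mathsf{IK}^{-}$ is finitely axiomatizable, and the fragment of $\mathsf{IK}$ is not. Theorem~\ref{thm:D} goes further: it places both fragments in an explicit strictly increasing chain of logics $\Lambda_n$ that starts at $\mathsf{CK}_{\Box}$ and has union $\mathsf{IK}_{\Box}$, and it gives each $\Lambda_n$ a complete Kripke semantics.

One mechanism drives all four theorems. By $\mathsf{I}_{\Diamond\Box}$, every $\Diamond$-free consequence $\xi$ of $\Diamond p$ yields the $\Diamond$-free theorem $(\xi\to\Box s)\to\Box(p\to s)$. In $\mathsf{IK}^{-}$ the consequence $\neg\Box\neg p$ accounts for the whole fragment; in $\mathsf{IK}$, distribution produces further consequences such as $\chi_N$ (Section~\ref{sec:syntax}). Semantically, a frame for $\Box$ can carry an interpretation of $\Diamond$ when a certain game of challenges and answers can be sustained (Section~\ref{sec:frames}).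 The formula $\neg\Box\neg p$ describes one round of this game and $\chi_N$ describes two rounds with $N$ possible first answers; a frame lost in exactly two rounds proves Theorems~\ref{thm:B} and~\ref{thm:C} (Section~\ref{sec:FN}). The logic $\Lambda_n$ describes $n$ rounds (Sections~\ref{sec:hierarchy} and~\ref{sec:strict}).

\section{Replacing the diamond by a box formula}\label{sec:syntax}

Two consequences of necessitation and $\mathsf{K}_{\Box}$ are used throughout. In every logic $L$ containing $\mathsf{CK}_{\Box}$ or $\mathsf{CK}$, the box is monotone: if $\phi\to\psi\in L$, then $\Box\phi\to\Box\psi\in L$. It also preserves conjunctions: $\Box\phi\wedge\Box\psi\to\Box(\phi\wedge\psi)\in L$, by necessitating $\phi\to(\psi\to\phi\wedge\psi)$ and applying $\mathsf{K}_{\Box}$ twice.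

The simplest way to bound a fragment from above is to turn derivations with $\Diamond$ into derivations without it, by reading $\Diamond$ as a fixed $\Box$-formula. Let $\delta(r)\in\mathcal{L}_{\Box}$ contain no variable other than $r$. Let $\tau_\delta\colon\mathcal{L}\to\mathcal{L}_{\Box}$ fix variables and $\bot$, commute with $\wedge,\vee,\to,\Box$, and satisfy $\tau_\delta(\Diamond\phi)=\delta(\tau_\delta\phi)$.

\begin{lemma}\label{lem:translation}
Let $A\subseteq\{\mathsf{N}_{\Diamond},\mathsf{C}_{\Diamond},\mathsf{I}_{\Diamond\Box}\}$, and let $L\supseteq\mathsf{CK}_{\Box}$ be a logic in $\mathcal{L}_{\Box}$ that contains the $\tau_\delta$-image of every instance of $\mathsf{K}_{\Diamond}$ and of the schemes in $A$. Then $(\mathsf{CK}\oplus A)\cap\mathcal{L}_{\Box}\subseteq L$.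
\end{lemma}

\begin{proof}
Write $\tau=\tau_\delta$ and $M=\{\phi\in\mathcal{L}:\tau\phi\in L\}$. Since $\tau$ commutes with $\to$ and $\Box$, the set $M$ is closed under modus ponens and necessitation. Let $\sigma$ be an $\mathcal{L}$-substitution, and let $\sigma'$ be the $\mathcal{L}_{\Box}$-substitution with $\sigma'(p)=\tau(\sigma p)$. Induction on $\phi$ gives $\tau(\sigma\phi)=\sigma'(\tau\phi)$; in the case of $\Diamond$ we have $\tau(\sigma\Diamond\phi)=\delta(\tau\sigma\phi)=\delta(\sigma'\tau\phi)=\sigma'(\delta(\tau\phi))$, the last step because $r$ is the only variable of $\delta$. So $M$ is closed under substitution. The $\tau$-image of an instance of an intuitionistic axiom or of $\mathsf{K}_{\Box}$ is again such an instance, and the remaining axioms lie in $M$ by hypothesis. Hence $\mathsf{CK}\oplus A\subseteq M$. Finally, $\tau$ is the identity on $\mathcal{L}_{\Box}$.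
\end{proof}

The two constant choices of $\delta$ already give the known conservativity facts.

\begin{proposition}\label{prop:conservative}
If $A\subseteq\{\mathsf{N}_{\Diamond},\mathsf{C}_{\Diamond},\mathsf{I}_{\Diamond\Box}\}$ does not contain both $\mathsf{N}_{\Diamond}$ and $\mathsf{I}_{\Diamond\Box}$, then $\mathsf{CK}\oplus A$ is conservative over $\mathsf{CK}_{\Box}$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:translation} with $L=\mathsf{CK}_{\Box}$. If $\mathsf{I}_{\Diamond\Box}\notin A$, take $\delta=\bot$; the images of $\mathsf{K}_{\Diamond}$, $\mathsf{N}_{\Diamond}$, $\mathsf{C}_{\Diamond}$ have the forms $\Box(\phi\to\psi)\to(\bot\to\bot)$, $\bot\to\bot$, $\bot\to\bot\vee\bot$. If $\mathsf{N}_{\Diamond}\notin A$, take $\delta=\top$; the images of $\mathsf{K}_{\Diamond}$, $\mathsf{C}_{\Diamond}$, $\mathsf{I}_{\Diamond\Box}$ have the forms $\Box(\phi\to\psi)\to(\top\to\top)$, $\top\to\top\vee\top$, $(\top\to\Box\psi)\to\Box(\phi\to\psi)$. The last one follows from $\psi\to(\phi\to\psi)$ by monotonicity, and the others are intuitionistic theorems.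
\end{proof}

The proof shows how $\mathsf{N}_{\Diamond}$ and $\mathsf{I}_{\Diamond\Box}$ pull against each other. The weaker the formula read for $\Diamond\phi$, the stronger the hypothesis $\Diamond\phi\to\Box\psi$ of $\mathsf{I}_{\Diamond\Box}$, and the easier the axiom is to satisfy. But $\mathsf{N}_{\Diamond}$ limits how weak $\Diamond\phi$ can be: $\mathsf{K}_{\Diamond}$ gives $\Box(\phi\to\bot)\to(\Diamond\phi\to\Diamond\bot)$, and therefore
\begin{equation}\label{eq:diabox}
\Diamond\phi\to\neg\Box\neg\phi\ \in\ \mathsf{CK}\oplus\{\mathsf{N}_{\Diamond}\}.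
\end{equation}
Any such bound on $\Diamond\phi$ is converted by $\mathsf{I}_{\Diamond\Box}$ into a law for $\Box$.

\begin{lemma}\label{lem:transfer}
Let $L$ be a logic in $\mathcal{L}$ containing $\mathsf{CK}\oplus\{\mathsf{I}_{\Diamond\Box}\}$. If $\Diamond\phi\to\xi\in L$, then $(\xi\to\Box\theta)\to\Box(\phi\to\theta)\in L$ for every formula $\theta$.
\end{lemma}

\begin{proof}
From $\Diamond\phi\to\xi$ we get $(\xi\to\Box\theta)\to(\Diamond\phi\to\Box\theta)$; compose with $\mathsf{I}_{\Diamond\Box}$.
\end{proof}

The bound \eqref{eq:diabox} suggests the weakest admissible reading, $\delta=\neg\Box\neg r$, and this reading proves the first theorem.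

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Put $L=\mathsf{CK}_{\Box}\oplus\{\mathsf{Ax}\}$. By \eqref{eq:diabox} and Lemma~\ref{lem:transfer}, $\mathsf{Ax}\in\mathsf{IK}^{-}_{\Box}$. Since $\mathsf{IK}^{-}_{\Box}$ is a logic in $\mathcal{L}_{\Box}$ containing $\mathsf{CK}_{\Box}$, we get $L\subseteq\mathsf{IK}^{-}_{\Box}$.

For the converse apply Lemma~\ref{lem:translation} with $\delta=\neg\Box\neg r$. The image of an instance of $\mathsf{K}_{\Diamond}$ has the form $\Box(\phi\to\psi)\to(\neg\Box\neg\phi\to\neg\Box\neg\psi)$. It lies in $\mathsf{CK}_{\Box}$: monotonicity and preservation of conjunctions turn $(\phi\to\psi)\wedge\neg\psi\to\neg\phi$ into $\Box(\phi\to\psi)\wedge\Box\neg\psi\to\Box\neg\phi$, and we contrapose. The image of $\mathsf{N}_{\Diamond}$ is $\neg\Box\neg\bot\to\bot$, which lies in $\mathsf{CK}_{\Box}$ because $\Box\neg\bot$ does. The image of an instance of $\mathsf{I}_{\Diamond\Box}$ is an instance of $\mathsf{Ax}$. Hence $\mathsf{IK}^{-}_{\Box}\subseteq L$.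
\end{proof}

\begin{example}\label{ex:nnbox}
Substituting $\top$ for $p$ and $\bot$ for $s$ in $\mathsf{Ax}$ gives, up to equivalence in $\mathsf{CK}_{\Box}$, the formula $(\neg\Box\bot\to\Box\bot)\to\Box\bot$. Intuitionistically $\neg\alpha\to\alpha$ is equivalent to $\neg\neg\alpha$, so this is $\neg\neg\Box\bot\to\Box\bot$.
\end{example}

The same translation does not treat $\mathsf{IK}$. It sends $\mathsf{C}_{\Diamond}$ to $\neg\Box\neg(p\vee q)\to\neg\Box\neg p\vee\neg\Box\neg q$, and Example~\ref{ex:demorgan} shows that this formula is not a theorem of $\mathsf{IK}$. Lemma~\ref{lem:transfer} tells us where to look instead, namely at the $\Diamond$-free consequences of $\Diamond\phi$. Distribution builds new ones from old ones.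

\begin{lemma}\label{lem:distribution}
Let $m\ge0$ and suppose that $\Diamond\psi_i\to\xi_i\in\mathsf{IK}$ for $i=1,\dots,m$. Then for every $\phi$,
\[
\Diamond\phi\to\bigl(\Box(\phi\to\psi_1\vee\dots\vee\psi_m)\to\xi_1\vee\dots\vee\xi_m\bigr)\ \in\ \mathsf{IK}.
\]
In particular $\Diamond p\to\chi_N\in\mathsf{IK}$ and $\Theta_N\in\mathsf{IK}_{\Box}$ for all $N\ge2$.
\end{lemma}

\begin{proof}
Reason in $\mathsf{IK}$ from $\Diamond\phi$ and $\Box(\phi\to\bigvee_i\psi_i)$. By $\mathsf{K}_{\Diamond}$ we obtain $\Diamond\bigvee_i\psi_i$. This implies $\bigvee_i\Diamond\psi_i$: by $\mathsf{N}_{\Diamond}$ if $m=0$, trivially if $m=1$, and by $m-1$ uses of $\mathsf{C}_{\Diamond}$ if $m\ge2$. The hypothesis then gives $\bigvee_i\xi_i$. For the last claim take $\psi_i=q_i$ and $\xi_i=\neg\Box\neg q_i$, which is allowed by \eqref{eq:diabox}, and apply Lemma~\ref{lem:transfer}.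
\end{proof}

The axiom $\mathsf{C}_{\Diamond}$ enters only for $m\ge2$, so $\Theta_2$ is the first candidate for a formula that separates the fragments. To show that it does, we need models.

\section{Frames, and a game for interpreting the diamond}\label{sec:frames}

\subsection{Frames for the box}

An \emph{upset} of a preorder $(W,\le)$ is a set $P\subseteq W$ such that $a\in P$ and $a\le a'$ imply $a'\in P$. A \emph{$\Box$-frame} is a triple $(W,\le,S)$, where $\le$ is a preorder on $W$ and $S$ is a binary relation on $W$ such that $a'\le a$, $aSb$ and $b\le b'$ imply $a'Sb'$. Writing $S(a)=\{b:aSb\}$, this says that each $S(a)$ is an upset and that $a\le a'$ implies $S(a')\subseteq S(a)$. If $aSb$ we say that $a$ \emph{sees} $b$. A \emph{valuation} $V$ assigns an upset $V(p)$ to each variable $p$. Truth at a world is defined as in intuitionistic Kripke semantics: $a\models p$ iff $a\in V(p)$; $a\not\models\bot$; $\wedge$ and $\vee$ are evaluated at $a$; $a\models\phi\to\psi$ iff every $a'\ge a$ with $a'\models\phi$ has $a'\models\psi$; and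
\[
a\models\Box\phi\quad\text{iff}\quad b\models\phi\ \text{ for all } b\in S(a).
\]
A formula is \emph{valid} on a frame $F$, written $F\models\phi$, if it is true at every world under every valuation. An implication is true at every world iff every world satisfying its antecedent satisfies its consequent. Because $S(a)$ is an upset, two combinations that occur constantly have simple readings:
\begin{align}
a\models\Box(\phi\to\psi)\quad&\text{iff}\quad\text{every } b\in S(a) \text{ with } b\models\phi \text{ has } b\models\psi,\label{eq:boximp}\\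
a\models\neg\Box\neg\phi\quad&\text{iff}\quad\text{every } a'\ge a \text{ sees some } b \text{ with } b\models\phi.\label{eq:nbn}
\end{align}

\begin{lemma}\label{lem:soundCK}
Truth is persistent: if $a\le a'$ and $a\models\phi$, then $a'\models\phi$. The set of $\mathcal{L}_{\Box}$-formulas valid on a $\Box$-frame is a logic containing $\mathsf{CK}_{\Box}$.
\end{lemma}

\begin{proof}
Persistence is proved by induction on $\phi$; the case of $\Box$ uses $S(a')\subseteq S(a)$. So the set of worlds at which a formula is true is an upset. This makes all instances of intuitionistic theorems valid, by the soundness of Kripke semantics. It also gives closure under substitution: $\sigma\phi$ is true under $V$ exactly where $\phi$ is true under the valuation sending $p$ to the truth set of $\sigma p$. Modus ponens and necessitation preserve truth at all worlds. For $\mathsf{K}_{\Box}$, let $a\models\Box(\phi\to\psi)$, $a'\ge a$, $a'\models\Box\phi$ and $b\in S(a')$. Then $b\in S(a)$ and $b\models\phi$, so $b\models\psi$ by \eqref{eq:boximp}.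
\end{proof}

\begin{example}\label{ex:threepoint}
Take worlds $w,y,v$ with $w<y$ the only strict inequality, $S(w)=\{v\}$ and $S(y)=S(v)=\emptyset$. Then $y\models\Box\bot$, so neither $w$ nor $y$ satisfies $\neg\Box\bot$, and $w\models\neg\neg\Box\bot$; but $w\not\models\Box\bot$. Hence $\neg\neg\Box\bot\to\Box\bot$ is not in $\mathsf{CK}_{\Box}$, and by Proposition~\ref{prop:conservative} it is not in $\mathsf{CK}$.
\end{example}

\subsection{Realizable frames}

To show that a $\Box$-frame validates $\mathsf{IK}_{\Box}$, we equip it with an interpretation of $\Diamond$ under which all of $\mathsf{IK}$ holds. Choose a relation $R\subseteq S$ and put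
\[
a\models\Diamond\phi\quad\text{iff}\quad b\models\phi\ \text{ for some } b \text{ with } aRb.
\]
This clause makes $\mathsf{N}_{\Diamond}$ and $\mathsf{C}_{\Diamond}$ true for free. Two demands remain. Persistence of $\Diamond\phi$ asks that the witnesses survive when $a$ moves up, and $\mathsf{I}_{\Diamond\Box}$ asks that there be enough of them.

\begin{definition}\label{def:realizable}
Let $(W,\le,S)$ be a $\Box$-frame and $T\subseteq S$.
\begin{itemize}
\item $T$ \emph{covers} $S$ if $aSb$ implies $a'Tb$ for some $a'\ge a$.
\item $T$ is \emph{stable} if $aTb$ and $a\le a'$ imply $a'Tb'$ for some $b'\ge b$.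
\end{itemize}
The frame is \emph{realizable} if some stable $R\subseteq S$ covers $S$.
\end{definition}

If $\Diamond$ is interpreted by a stable $R$, truth remains persistent for all of $\mathcal{L}$: if $aRb$, $b\models\phi$ and $a\le a'$, then $a'Rb'$ for some $b'\ge b$, and $b'\models\phi$ by the induction hypothesis. Covering is used through the following semantic form of Lemma~\ref{lem:transfer}.

\begin{lemma}\label{lem:semtransfer}
Let $T\subseteq S$ cover $S$, fix a valuation, and let $\phi,\xi,\theta$ be formulas of $\mathcal{L}_{\Box}$, or of $\mathcal{L}$ with $\Diamond$ interpreted by a stable relation. Suppose that $aTb$ and $b\models\phi$ imply $a\models\xi$. Then $(\xi\to\Box\theta)\to\Box(\phi\to\theta)$ is true at every world.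
\end{lemma}

\begin{proof}
Let $a\models\xi\to\Box\theta$, $b\in S(a)$ and $b\models\phi$. By \eqref{eq:boximp} it suffices to show $b\models\theta$. Choose $a'\ge a$ with $a'Tb$. Then $a'\models\xi$, so $a'\models\Box\theta$, and $b\in S(a')$ because $T\subseteq S$.
\end{proof}

\begin{lemma}\label{lem:realizable}
Every realizable $\Box$-frame validates $\mathsf{IK}_{\Box}$.
\end{lemma}

\begin{proof}
Interpret $\Diamond$ by a stable $R$ that covers $S$. Truth is persistent, so the proof of Lemma~\ref{lem:soundCK} shows that the $\mathcal{L}$-formulas true at all worlds under all valuations form a logic in $\mathcal{L}$ that contains intuitionistic logic and $\mathsf{K}_{\Box}$. For $\mathsf{K}_{\Diamond}$, let $a\models\Box(\phi\to\psi)$, $a'\ge a$, $a'Rb$ and $b\models\phi$. Then $b\in S(a')\subseteq S(a)$, so $b\models\psi$ and $a'\models\Diamond\psi$. No world satisfies $\Diamond\bot$, and a witness for $\Diamond(\phi\vee\psi)$ is a witness for $\Diamond\phi$ or for $\Diamond\psi$; this gives $\mathsf{N}_{\Diamond}$ and $\mathsf{C}_{\Diamond}$. The scheme $\mathsf{I}_{\Diamond\Box}$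 is Lemma~\ref{lem:semtransfer} with $T=R$ and $\xi=\Diamond\phi$. So the logic contains $\mathsf{IK}$, and the truth of a $\Diamond$-free formula does not depend on $R$.
\end{proof}

\begin{example}\label{ex:demorgan}
Take worlds $x,y_1,y_2,v_1,v_2$ with $x<y_1$ and $x<y_2$ the only strict inequalities, $S(x)=\{v_1,v_2\}$, $S(y_1)=\{v_2\}$, $S(y_2)=\{v_1\}$ and $S(v_i)=\emptyset$. The relation $R=\{(y_1,v_2),(y_2,v_1)\}$ covers $S$, and it is stable because $y_1,y_2$ are maximal. Let $V(p)=\{v_1\}$ and $V(q)=\{v_2\}$. By \eqref{eq:nbn}, $x\models\neg\Box\neg(p\vee q)$, while $y_1$ shows $x\not\models\neg\Box\neg p$ and $y_2$ shows $x\not\models\neg\Box\neg q$. By Lemma~\ref{lem:realizable}, $\neg\Box\neg(p\vee q)\to\neg\Box\neg p\vee\neg\Box\neg q$ is not in $\mathsf{IK}$. Note that $x\not\models\Diamond\top$ although every world above $x$ sees something: neither $(x,v_1)$ nor $(x,v_2)$ lies in a stable relation.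
\end{example}

\subsection{Challenges, answers and levels}

Stability is a circular condition, since the new pair $(a',b')$ must again lie in $R$. It is best read as a game. A position is a pair $(a,b)\in S$. In each round one player issues a \emph{challenge} $a'\ge a$, and the other must \emph{answer} with some $b'\ge b$ seen by $a'$; play continues from $(a',b')$. A stable relation is a set of positions inside which the answering player can stay forever. Formulas have finite depth, so we also consider the positions from which she survives $k$ rounds. For $T\subseteq S$ let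
\[
G(T)=\{(a,b)\in S:\text{for every } a'\ge a \text{ there is } b'\ge b \text{ with } a'Tb'\},
\]
and define $R_0=S$ and $R_{k+1}=G(R_k)$.

\begin{definition}\label{def:level}
For $n<\omega$, a $\Box$-frame is \emph{level $n$} if $R_n$ covers $S$. It is \emph{level $\omega$} if it is realizable.
\end{definition}

Every $\Box$-frame is level $0$. The frame of Example~\ref{ex:threepoint} is not level $1$: only $w$ sees $v$, and the challenge $y$ to $(w,v)$ has no answer. A world $a$ is \emph{maximal} if $a\le a'$ implies $a'=a$.

\begin{lemma}\label{lem:Rk}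
In every $\Box$-frame and for every $k<\omega$:
\begin{itemize}
\item[(a)] $R_{k+1}\subseteq R_k$; so a frame of level $k+1$ is of level $k$;
\item[(b)] every stable relation is contained in $R_k$; so a frame of level $\omega$ is of level $k$;
\item[(c)] if $a$ is maximal, then $aR_kb$ for every $b\in S(a)$.
\end{itemize}
\end{lemma}

\begin{proof}
The operator $G$ is monotone, and $T$ is stable iff $T\subseteq G(T)$. For (a), $R_1\subseteq R_0$, and $R_{k+1}\subseteq R_k$ gives $R_{k+2}\subseteq R_{k+1}$ on applying $G$. For (b), a stable $T$ lies in $R_0$, and $T\subseteq R_k$ gives $T\subseteq G(T)\subseteq R_{k+1}$. For (c), the relation $\{(a,b)\}$ is stable. A relation $T'\subseteq S$ that contains a covering relation is covering, which gives the claims about levels.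
\end{proof}

On a finite frame the decreasing sequence $(R_k)$ reaches some $R_k=G(R_k)$, which is stable; so a finite frame is realizable iff it is of level $k$ for every $k<\omega$. At the other end, one round of the game is what $\mathsf{Ax}$ requires.

\begin{lemma}\label{lem:levelone}
Every $\Box$-frame of level $1$ validates $\mathsf{IK}^{-}_{\Box}$.
\end{lemma}

\begin{proof}
If $aR_1b$ and $b\models p$, then every $a'\ge a$ sees some $b'\ge b$, and $b'\models p$; so $a\models\neg\Box\neg p$ by \eqref{eq:nbn}. Lemma~\ref{lem:semtransfer} with $T=R_1$ shows that $\mathsf{Ax}$ is valid. Now use Lemma~\ref{lem:soundCK} and Theorem~\ref{thm:A}.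
\end{proof}

\section{Frames lost in two rounds}\label{sec:FN}

To separate the fragments we want a frame of level $1$ with a position that is lost in the second round. For $N\ge2$ let $F_N$ have the worlds $w,x,y_1,\dots,y_N,v,v_1,\dots,v_N$, partially ordered so that the strict inequalities are $w<x$, $w<y_i$, $x<y_i$ and $v<v_i$ for all $i$, and let
\begin{gather*}
S(w)=\{v,v_1,\dots,v_N\},\qquad S(x)=\{v_1,\dots,v_N\},\qquad S(y_i)=\{v_j:j\ne i\},\\
S(v)=S(v_i)=\emptyset.
\end{gather*}
Each $S(a)$ is an upset and $S(y_i)\subseteq S(x)\subseteq S(w)$, so $F_N$ is a $\Box$-frame. Figure~\ref{fig:F2} shows $F_2$; it is the frame of Example~\ref{ex:demorgan} with a new bottom world on each side.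

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node (w) at (0,0) {$w$};
\node (x) at (0,1.1) {$x$};
\node (y1) at (-1.1,2.2) {$y_1$};
\node (y2) at (1.1,2.2) {$y_2$};
\draw (w) -- (x); \draw (x) -- (y1); \draw (x) -- (y2);
\node[right] at (0.2,0) {\footnotesize sees $v,v_1,v_2$};
\node[right] at (0.35,1.0) {\footnotesize sees $v_1,v_2$};
\node[above] at (-1.1,2.4) {\footnotesize sees $v_2$};
\node[above] at (1.1,2.4) {\footnotesize sees $v_1$};
\node (v) at (5.5,0.5) {$v$};
\node (v1) at (4.6,1.8) {$v_1$};
\node (v2) at (6.4,1.8) {$v_2$};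
\draw (v) -- (v1); \draw (v) -- (v2);
\end{tikzpicture}
\caption{The frame $F_2$. Lines show the order $\le$, read upward; the labels list the sets $S(a)$, which are empty for $v,v_1,v_2$. From the position $(w,v)$ every single challenge has an answer, but the challenge $x$ forces an answer $v_i$, and then the challenge $y_i$ has none.}
\label{fig:F2}
\end{figure}

Let us play the game on $F_2$. There are seven positions. The positions $(y_1,v_2)$ and $(y_2,v_1)$ are never lost, since $y_1,y_2$ are maximal. The four positions $(w,v_i)$ and $(x,v_i)$ are lost in one round: the challenge $y_i$ needs an answer above $v_i$, the only candidate is $v_i$, and $y_i$ does not see it. The position $(w,v)$ survives one round, since $w,x,y_1,y_2$ see $v,v_1,v_2,v_1$, all above $v$. It does not survive two, since the answers to $x$ are $v_1$ and $v_2$. Thus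
\[
R_1=\{(w,v),(y_1,v_2),(y_2,v_1)\},\qquad R_2=\{(y_1,v_2),(y_2,v_1)\}.
\]
Only $w$ sees $v$, so $R_2$ does not cover $S$, whereas $R_1$ does. The world $x$ is essential. If it is deleted, $R_1$ above becomes stable and the frame is realizable: the answer can wait until the challenger has chosen $y_1$ or $y_2$. The world $x$ forces a commitment before that choice.

The formula $\chi_2$ records this play. Let $p$ hold at $v$ and above, and let $q_i$ name $v_i$. At $x$, the antecedent $\Box(p\to q_1\vee q_2)$ says that every possible answer is $v_1$ or $v_2$, and by \eqref{eq:nbn} the disjunct $\neg\Box\neg q_i$ says that the answer $v_i$ survives one more round. The next two lemmas carry this out for all $N$.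

\begin{lemma}\label{lem:FNlevel}
$F_N$ is of level $1$, and hence validates $\mathsf{IK}^{-}_{\Box}$.
\end{lemma}

\begin{proof}
We have $wR_1v$: answer $w$ by $v$, answer $x$ by $v_1$, and answer $y_i$ by any $v_j$ with $j\ne i$, which exists since $N\ge2$. By Lemma~\ref{lem:Rk}(c), $y_iR_1v_j$ whenever $i\ne j$. The remaining pairs of $S$ have the form $(a,v_j)$ with $a\in\{w,x\}$; for $i\neq j$ we have $a\le y_i$ and $y_iR_1v_j$. So $R_1$ covers $S$, and Lemma~\ref{lem:levelone} applies.
\end{proof}

\begin{lemma}\label{lem:FNrefutes}
$F_N\not\models\Theta_N$.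
\end{lemma}

\begin{proof}
Let $V(p)=\{v,v_1,\dots,v_N\}$, $V(q_i)=\{v_i\}$ and $V(s)=\{v_1,\dots,v_N\}$; these are upsets. Each $v_j\in S(x)$ satisfies $q_j$, so $x\models\Box(p\to q_1\vee\dots\vee q_N)$. For each $i$, the world $y_i\ge x$ sees no world satisfying $q_i$, so $x\not\models\neg\Box\neg q_i$. Hence $x\not\models\chi_N$, and $w\not\models\chi_N$ by persistence. The worlds strictly above $w$ see only worlds $v_j$, so they satisfy $\Box s$. Therefore $w\models\chi_N\to\Box s$. But $w$ sees $v$, which satisfies $p$ and not $s$, so $w\not\models\Box(p\to s)$.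
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The inclusion holds because $\mathsf{IK}^{-}\subseteq\mathsf{IK}$. By Lemma~\ref{lem:distribution}, $\Theta_2\in\mathsf{IK}_{\Box}$. By Lemmas~\ref{lem:FNlevel} and~\ref{lem:FNrefutes}, $F_2$ validates $\mathsf{IK}^{-}_{\Box}$ but not $\Theta_2$.
\end{proof}

The refutation of $\Theta_N$ names each of the $N$ answers by its own variable. A formula with few variables cannot do this. Consider $F_3$ and a formula with the single variable $p$. Two of $v_1,v_2,v_3$, say $v_1$ and $v_2$, agree on $p$. The world $y_1$ sees $v_2$, so the formula cannot detect that $y_1$ fails to see $v_1$. If we let $y_1$ see $v_1$, then $v_1$ answers $x$ and every later challenge, and the position $(w,v)$ is no longer lost. This is the whole proof of Theorem~\ref{thm:C}.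

\begin{lemma}\label{lem:pigeonhole}
Let $N\ge2$ and $N>2^m$. Then $F_N$ validates every $\phi\in\mathsf{IK}_{\Box}$ that contains at most $m$ variables.
\end{lemma}

\begin{proof}
Let $V$ be a valuation on $F_N$. There are at most $2^m$ sets of variables of $\phi$, so there are $i\ne j$ such that $v_i$ and $v_j$ satisfy the same variables of $\phi$. Let $S'=S\cup\{(y_i,v_i)\}$ and $F'=(W,\le,S')$, where $W$ is the set of worlds of $F_N$. Then $S'(y_i)=\{v_1,\dots,v_N\}$ is an upset contained in $S(x)$ and $S(w)$, so $F'$ is a $\Box$-frame. The modification depends on $V$; this is harmless because we only evaluate $\phi$ under $V$.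

\emph{Formulas in the variables of $\phi$ have the same truth sets in $(F_N,V)$ and $(F',V)$.} First, $v_i$ and $v_j$ satisfy the same such formulas in $(F_N,V)$: both are maximal and see nothing, so the connectives are evaluated locally and every boxed formula is true at both. Now argue by induction on formulas. The order and the valuation are unchanged, and $S'(a)=S(a)$ for $a\ne y_i$, so the only case to consider is $\Box\psi$ at $y_i$. By the induction hypothesis, $y_i\models\Box\psi$ in $(F',V)$ iff $\psi$ holds in $(F_N,V)$ at $v_i$ and throughout $S(y_i)$. Since $v_j\in S(y_i)$ and $v_i,v_j$ agree on $\psi$, the condition at $v_i$ is redundant.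

\emph{$F'$ is realizable.} Let
\[
R=\{(w,v),(x,v_i)\}\cup\{(y_k,b):1\le k\le N,\ b\in S'(y_k)\}\subseteq S'.
\]
Every $y_k$ sees $v_i$ in $F'$, so $y_kRv_i$ for all $k$. For stability, at $(w,v)$ answer $w$ by $v$, and answer $x$ and each $y_k$ by $v_i$; at $(x,v_i)$ answer every challenge by $v_i$; at $(y_k,b)$ the only challenge is $y_k$, answered by $b$. For covering, the pair $(w,v)$ and the pairs with first component $y_k$ lie in $R$, and for a pair $(a,v_l)$ with $a\in\{w,x\}$ choose $k\ne l$, so that $a\le y_k$ and $y_kRv_l$.

By Lemma~\ref{lem:realizable}, $F'\models\phi$, so $\phi$ is true at every world of $(F_N,V)$.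
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $M$ be as stated, and suppose $M=\mathsf{CK}_{\Box}\oplus\Phi$, where each member of $\Phi$ has at most $m$ variables. Let $N=2^m+1\ge2$. Since $\Phi\subseteq M\subseteq\mathsf{IK}_{\Box}$, Lemma~\ref{lem:pigeonhole} shows that $F_N$ validates $\Phi$. By Lemma~\ref{lem:soundCK}, $F_N$ validates $M$. But $\Theta_N\in M$, contradicting Lemma~\ref{lem:FNrefutes}. By Lemma~\ref{lem:distribution} the logic $M=\mathsf{IK}_{\Box}$ satisfies the hypothesis, and a finite $\Phi$ has boundedly many variables.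
\end{proof}

\section{A chain of logics with union $\mathsf{IK}_{\Box}$}\label{sec:hierarchy}

\subsection{Formulas for $k$ rounds}

Theorem~\ref{thm:C} leaves open what $\mathsf{IK}_{\Box}$ is. Lemma~\ref{lem:distribution} can be iterated, starting from the trivial consequence $\top$ of $\Diamond\phi$, and each iteration describes one more round of the game. For $\phi\in\mathcal{L}_{\Box}$ let $X_0(\phi)=\{\top\}$, and let $X_{k+1}(\phi)$ be the set of all finite conjunctions, including the empty conjunction $\top$, of formulas
\begin{equation}\label{eq:conjunct}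
\Box(\phi\to\psi_1\vee\dots\vee\psi_m)\to\xi_1\vee\dots\vee\xi_m,\qquad m\ge0,\ \ \psi_i\in\mathcal{L}_{\Box},\ \ \xi_i\in X_k(\psi_i).
\end{equation}
Put $X_\omega(\phi)=\bigcup_{k<\omega}X_k(\phi)$, and for $n\le\omega$ let
\[
\Lambda_n=\mathsf{CK}_{\Box}\oplus\{(\xi\to\Box\theta)\to\Box(\phi\to\theta):\phi,\theta\in\mathcal{L}_{\Box},\ \xi\in X_n(\phi)\}.
\]

\begin{lemma}\label{lem:X}
Let $\phi,\phi'\in\mathcal{L}_{\Box}$, $k<\omega$ and $n\le\omega$.
\begin{itemize}
\item[(a)] $X_k(\phi)\subseteq X_{k+1}(\phi)$. Hence $\Lambda_k\subseteq\Lambda_{k+1}$ and $\Lambda_\omega=\bigcup_{k<\omega}\Lambda_k$.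
\item[(b)] A finite conjunction of members of $X_n(\phi)$ is equivalent in $\mathsf{CK}_{\Box}$ to a member of $X_n(\phi)$.
\item[(c)] If $\phi\to\phi'\in\mathsf{CK}_{\Box}$ and $\xi'\in X_n(\phi')$, then $\xi\to\xi'\in\mathsf{CK}_{\Box}$ for some $\xi\in X_n(\phi)$.
\item[(d)] $\neg\Box\neg\phi\in X_1(\phi)$, every member of $X_1(\phi)$ is equivalent in $\mathsf{CK}_{\Box}$ to $\top$ or to $\neg\Box\neg\phi$, and $\chi_N\in X_2(p)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Induction on $k$, for all $\phi$ at once: $\top\in X_1(\phi)$, and if $X_{k}(\psi)\subseteq X_{k+1}(\psi)$ for all $\psi$, every conjunct allowed in $X_{k+1}(\phi)$ is allowed in $X_{k+2}(\phi)$. The union of a chain of logics is a logic, so $\bigcup_k\Lambda_k$ is a logic; it contains the axioms of $\Lambda_\omega$ and is contained in $\Lambda_\omega$.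

(b) For $n=0$ the conjunction is equivalent to $\top$. For $0<n<\omega$ collect all conjuncts into one conjunction. For $n=\omega$ the finitely many formulas lie in one $X_k(\phi)$ by (a).

(c) If $\xi'=\top$, take $\xi=\top$. Otherwise $\xi'$ is a conjunction of formulas $\Box(\phi'\to\bigvee_i\psi_i)\to\bigvee_i\xi_i$; let $\xi$ be the conjunction of the formulas $\Box(\phi\to\bigvee_i\psi_i)\to\bigvee_i\xi_i$. By monotonicity $\Box(\phi'\to\bigvee_i\psi_i)\to\Box(\phi\to\bigvee_i\psi_i)\in\mathsf{CK}_{\Box}$, so each new conjunct implies the old one.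

(d) For $k=0$, the formula \eqref{eq:conjunct} is $\Box(\phi\to\bot)\to\bot$, that is $\neg\Box\neg\phi$, if $m=0$, and it has a provable consequent if $m\ge1$. The formula $\chi_N$ is \eqref{eq:conjunct} with $\phi=p$, $\psi_i=q_i$, $\xi_i=\neg\Box\neg q_i\in X_1(q_i)$.
\end{proof}

\begin{theorem}\label{thm:D}
\begin{itemize}
\item[(1)] $\Lambda_0=\mathsf{CK}_{\Box}$, $\Lambda_1=\mathsf{IK}^{-}_{\Box}$ and $\Lambda_\omega=\mathsf{IK}_{\Box}$.
\item[(2)] For each $n\le\omega$, $\Lambda_n$ is the set of $\mathcal{L}_{\Box}$-formulas valid on all $\Box$-frames of level $n$.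
\item[(3)] For $n<\omega$, a finite $\Box$-frame validates $\Lambda_n$ iff it is of level $n$.
\item[(4)] $\Lambda_n\subsetneq\Lambda_{n+1}$ for all $n<\omega$.
\item[(5)] For $2\le n\le\omega$, $\Lambda_n$ is not axiomatizable in boundedly many variables.
\end{itemize}
\end{theorem}

Thus $\mathsf{CK}_{\Box}=\Lambda_0\subsetneq\Lambda_1\subsetneq\Lambda_2\subsetneq\cdots$ has union $\mathsf{IK}_{\Box}$, and the axioms of $\Lambda_\omega$ form an explicit infinite axiomatization of $\mathsf{IK}_{\Box}$. We prove (2), then (1) and (5), in this section, and (3) and (4) in Section~\ref{sec:strict}.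

\subsection{Soundness}

\begin{lemma}\label{lem:Xsound}
In any $\Box$-frame with a valuation, if $aR_kb$, $b\models\phi$ and $\xi\in X_k(\phi)$, then $a\models\xi$.
\end{lemma}

\begin{proof}
Induction on $k$; for $k=0$ we have $\xi=\top$. Let $aR_{k+1}b$ and $b\models\phi$, and consider a conjunct \eqref{eq:conjunct} of $\xi$. Let $a'\ge a$ satisfy $\Box(\phi\to\bigvee_i\psi_i)$. There is $b'\ge b$ with $a'R_kb'$. Then $b'\in S(a')$ and $b'\models\phi$, so $b'\models\psi_i$ for some $i$ by \eqref{eq:boximp}. By the induction hypothesis $a'\models\xi_i$.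
\end{proof}

If a frame is of level $n<\omega$, Lemma~\ref{lem:Xsound} is the hypothesis of Lemma~\ref{lem:semtransfer} for $T=R_n$. So the axioms of $\Lambda_n$ are valid, and by Lemma~\ref{lem:soundCK} so is $\Lambda_n$. A frame of level $\omega$ is of every finite level by Lemma~\ref{lem:Rk}(b), so it validates $\bigcup_k\Lambda_k=\Lambda_\omega$. This is one half of (2).

\subsection{Completeness}

Fix $n\le\omega$. For $\Delta\cup\{\phi\}\subseteq\mathcal{L}_{\Box}$, write $\Delta\vdash\phi$ if $\phi$ is derivable from $\Delta\cup\Lambda_n$ by modus ponens alone. A derivation uses finitely many premises, and the deduction theorem holds: $\Delta\cup\{\alpha\}\vdash\beta$ iff $\Delta\vdash\alpha\to\beta$. A \emph{prime theory} is a set $w$ that is closed under $\vdash$, omits $\bot$, and contains $\alpha$ or $\beta$ whenever it contains $\alpha\vee\beta$. So a prime theory that contains a finite disjunction, possibly empty, contains one of the disjuncts. We use the standard extension lemma.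

\begin{lemma}\label{lem:prime}
If $\Delta$ derives no finite disjunction of members of $\Sigma$, including the empty disjunction $\bot$, then there is a prime theory $w\supseteq\Delta$ with $w\cap\Sigma=\emptyset$.
\end{lemma}

\begin{proof}
By Zorn's lemma take $w\supseteq\Delta$ maximal among sets that derive no such disjunction. Maximality makes $w$ closed under $\vdash$, and $w$ contains neither $\bot$ nor a member of $\Sigma$. If $\alpha\vee\beta\in w$ and $\alpha,\beta\notin w$, then $w\cup\{\alpha\}\vdash\gamma$ and $w\cup\{\beta\}\vdash\gamma'$ for such disjunctions $\gamma,\gamma'$, so $w\vdash\gamma\vee\gamma'$, a contradiction.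
\end{proof}

In particular, if $\Delta\not\vdash\phi$, some prime theory extending $\Delta$ omits $\phi$. The \emph{canonical frame} has the prime theories as worlds, inclusion as order, and $wSv$ iff $\Box^{-1}w\subseteq v$, where $\Box^{-1}w=\{\phi:\Box\phi\in w\}$. It is a $\Box$-frame, since $w'\subseteq w$, $wSv$, $v\subseteq v'$ give $\Box^{-1}w'\subseteq\Box^{-1}w\subseteq v\subseteq v'$. The set $\Box^{-1}w$ is closed under $\vdash$: it contains $\Lambda_n$ by necessitation and is closed under modus ponens by $\mathsf{K}_{\Box}$.

Under the valuation $V(p)=\{w:p\in w\}$ we have $w\models\phi$ iff $\phi\in w$, by induction on $\phi$. The cases $\bot,\wedge,\vee$ follow from the definition of a prime theory. If $\phi\to\psi\in w$, then every prime $w'\supseteq w$ containing $\phi$ contains $\psi$; if $\phi\to\psi\notin w$, then $w\cup\{\phi\}\not\vdash\psi$, and some prime $w'\supseteq w\cup\{\phi\}$ omits $\psi$. If $\Box\phi\in w$, then $\phi\in v$ whenever $wSv$; if $\Box\phi\notin w$, then $\Box^{-1}w\not\vdash\phi$, and some prime $v\supseteq\Box^{-1}w$ omits $\phi$.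 Consequently every formula outside $\Lambda_n$ fails at some world of the canonical frame, and it remains to show that this frame is of level $n$.

The relations $R_k$ are hard to reach directly, and for $n=\omega$ we need a single stable relation; the definition gives no reason for $\bigcap_kR_k$ to be stable, because the answer to a challenge may change with $k$. We therefore use syntactic relations, modeled on the conclusion of Lemma~\ref{lem:Xsound}. For $k\le\omega$ let
\[
wE_kv\quad\text{iff}\quad wSv\ \text{ and }\ X_k(\phi)\subseteq w\ \text{ for all }\phi\in v.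
\]
Note that $E_0=S$. The first lemma below uses only the shape of the formulas \eqref{eq:conjunct}; the axioms of $\Lambda_n$ are used only in the second.

\begin{lemma}\label{lem:Estep}
Let $k\le\omega$, with $\omega+1$ read as $\omega$. If $wE_{k+1}v$ and $w\subseteq w'$, then $w'E_kv'$ for some $v'\supseteq v$.
\end{lemma}

\begin{proof}
The theory $v'$ must contain $\Delta=v\cup\Box^{-1}w'$ and avoid $\Sigma=\{\psi:X_k(\psi)\not\subseteq w'\}$, and any prime theory that does so is as required. Suppose $\Delta\vdash\psi_1\vee\dots\vee\psi_m$ with $m\ge0$ and all $\psi_i\in\Sigma$. Let $\phi\in v$ be the conjunction of the premises taken from $v$. Then $\Box^{-1}w'\vdash\phi\to\bigvee_i\psi_i$, so $\Box(\phi\to\bigvee_i\psi_i)\in w'$. Pick $\xi_i\in X_k(\psi_i)\setminus w'$. The formula $\Box(\phi\to\bigvee_i\psi_i)\to\bigvee_i\xi_i$ lies in $X_{k+1}(\phi)$. For $k=\omega$ this holds because there are only finitely many $\xi_i$, so that $\xi_i\in X_l(\psi_i)$ for one $l<\omega$ and all $i$. Now $X_{k+1}(\phi)\subseteq w\subseteq w'$, so $\bigvee_i\xi_i\in w'$, and some $\xi_i$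 lies in $w'$, a contradiction. Lemma~\ref{lem:prime} gives $v'$.
\end{proof}

\begin{lemma}\label{lem:Ecover}
$E_n$ covers $S$.
\end{lemma}

\begin{proof}
Let $wSv$. We need a prime $w'$ that contains $\Delta=w\cup\bigcup_{\phi\in v}X_n(\phi)$ and avoids $\Sigma=\{\Box\theta:\theta\notin v\}$; avoiding $\Sigma$ means $\Box^{-1}w'\subseteq v$, so then $w'E_nv$. Suppose $\Delta\vdash\Box\theta_1\vee\dots\vee\Box\theta_t$ with $t\ge0$ and all $\theta_i\notin v$. Put $\theta=\theta_1\vee\dots\vee\theta_t$. Then $\theta\notin v$ because $v$ is prime, and $\Delta\vdash\Box\theta$, by monotonicity if $t\ge1$ and from $\Delta\vdash\bot$ if $t=0$. So $w\vdash\xi'_1\wedge\dots\wedge\xi'_r\to\Box\theta$ for some $\xi'_i\in X_n(\phi_i)$ with $\phi_i\in v$. The axioms concern a single $\phi$, so put $\phi=\phi_1\wedge\dots\wedge\phi_r\in v$. By Lemma~\ref{lem:X}(c) there are $\xi_i\in X_n(\phi)$ that imply $\xi'_i$, and by Lemma~\ref{lem:X}(b) their conjunction is equivalent to some $\xi\in X_n(\phi)$. Then $\xi\to\Box\theta\in w$, and the axiom of $\Lambda_n$ for $\phi,\xi,\theta$ gives $\Box(\phi\to\theta)\in w$.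 Hence $\phi\to\theta\in v$ and $\theta\in v$, a contradiction. Lemma~\ref{lem:prime} gives $w'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}(2)]
Soundness was shown above. For completeness let first $n<\omega$. Lemma~\ref{lem:Estep} says $E_{k+1}\subseteq G(E_k)$, so $E_k\subseteq R_k$ for all $k<\omega$ by induction from $E_0=R_0$. By Lemma~\ref{lem:Ecover}, $R_n$ covers $S$. If $n=\omega$, Lemma~\ref{lem:Estep} says that $E_\omega$ is stable and Lemma~\ref{lem:Ecover} that it covers $S$. In both cases the canonical frame is of level $n$.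
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}(1) and (5)]
The axioms $(\top\to\Box\theta)\to\Box(\phi\to\theta)$ of $\Lambda_0$ lie in $\mathsf{CK}_{\Box}$, as in Proposition~\ref{prop:conservative}. By Lemma~\ref{lem:X}(d), each axiom of $\Lambda_1$ is equivalent to such a formula or to an instance of $\mathsf{Ax}$, and $\mathsf{Ax}$ is an axiom of $\Lambda_1$. So $\Lambda_1=\mathsf{CK}_{\Box}\oplus\{\mathsf{Ax}\}=\mathsf{IK}^{-}_{\Box}$ by Theorem~\ref{thm:A}.

By induction on $k$, $\Diamond\phi\to\xi\in\mathsf{IK}$ for all $\phi$ and all $\xi\in X_k(\phi)$; the induction step is Lemma~\ref{lem:distribution}, applied to each conjunct. By Lemma~\ref{lem:transfer} the axioms of $\Lambda_\omega$ lie in $\mathsf{IK}_{\Box}$, so $\Lambda_\omega\subseteq\mathsf{IK}_{\Box}$. Conversely, members of $\mathsf{IK}_{\Box}$ are valid on all frames of level $\omega$ by Lemma~\ref{lem:realizable}, so they lie in $\Lambda_\omega$ by (2).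

For (5), Lemma~\ref{lem:X}(d) shows that each $\Theta_N$ is an axiom of $\Lambda_2$. So $\mathsf{CK}_{\Box}\cup\{\Theta_N:N\ge2\}\subseteq\Lambda_n\subseteq\mathsf{IK}_{\Box}$ for $2\le n\le\omega$, and Theorem~\ref{thm:C} applies.
\end{proof}

\section{Finite frames and strictness of the chain}\label{sec:strict}

\subsection{Describing the game by formulas}

On a finite frame we can name every world by a variable and write out all challenges and all answers, as we did for $F_N$. This yields a converse to Lemma~\ref{lem:Xsound}. Write ${\uparrow}c=\{d:d\ge c\}$ and ${\downarrow}c=\{d:d\le c\}$.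

\begin{proof}[Proof of Theorem~\ref{thm:D}(3)]
Frames of level $n$ validate $\Lambda_n$ by (2). Conversely, let $(W,\le,S)$ be finite and not of level $n$, and fix $wSb$ such that no $w'\ge w$ has $w'R_nb$. Take distinct variables $s$ and $p_c$ for $c\in W$, with $V(p_c)={\uparrow}c$ and $V(s)=W\setminus{\downarrow}b$. For $a,c\in W$ let $A(a,c)=S(a)\cap{\uparrow}c$ be the set of possible answers to the challenge $a$ when the second component of the position is $c$. Put $\xi_0(c)=\top$ and
\[
\xi_{k+1}(c)=\bigwedge_{a\in W}\Bigl(\Box\bigl(p_c\to\textstyle\bigvee_{d\in A(a,c)}p_d\bigr)\to\bigvee_{d\in A(a,c)}\xi_k(d)\Bigr).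
\]
Finiteness of $W$ makes these formulas, and $\xi_k(c)\in X_k(p_c)$ by induction on $k$.

We claim that $aSc$ and $a\models\xi_k(c)$ imply $aR_kc$. For $k=0$ there is nothing to prove. For $k+1$, let $a'\ge a$. Every $d\in S(a')$ satisfying $p_c$ lies in $A(a',c)$ and satisfies $p_d$, so $a'\models\Box(p_c\to\bigvee_{d\in A(a',c)}p_d)$ by \eqref{eq:boximp}. The conjunct of $\xi_{k+1}(c)$ indexed by $a'$ holds at $a$, so $a'\models\xi_k(d)$ for some $d\in A(a',c)$. By the induction hypothesis $a'R_kd$, and $d\ge c$.

Now $w$ sees $b$, which satisfies $p_b$ and not $s$, so $w\not\models\Box(p_b\to s)$. Let $w'\ge w$ satisfy $\xi_n(b)$. By the claim and the choice of $(w,b)$, $w'$ does not see $b$. Since $S(w')$ is an upset, $w'$ sees nothing in ${\downarrow}b$, so $w'\models\Box s$. Hence the axiom $(\xi_n(b)\to\Box s)\to\Box(p_b\to s)$ of $\Lambda_n$ fails at $w$.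
\end{proof}

\subsection{Frames lost in exactly $n+1$ rounds}

By (3), part (4) follows once we have finite frames $H_n$ of level $n$ and not of level $n+1$. We arrange that the level depends on one position $(w,v)$, and then find an operation that lengthens the game from that position by exactly one round.

A \emph{datum} $D=(Y,B,v,U)$ consists of a nonempty finite poset $Y$, a finite poset $B$ with least element $v$, and a map $y\mapsto U_y$ from $Y$ to upsets of $B$ such that $y\le y'$ implies $U_{y'}\subseteq U_y$ and $\bigcup_{y}U_y=B\setminus\{v\}$. The frame $H(D)$ has the worlds $\{w\}\sqcup Y\sqcup\{\hat y:y\in Y\}\sqcup B$. The orders of $Y$ and $B$ are kept, $w$ lies below all $y$ and all $\hat y$, each $\hat y$ is maximal, $y\le\hat y'$ iff $y\le y'$, and there are no other relations. Further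
\[
S(w)=B,\qquad S(y)=S(\hat y)=U_y,\qquad S(b)=\emptyset\ \text{ for } b\in B.
\]
This is a finite $\Box$-frame. The maximal copy $\hat y$ of $y$ is there to cover every pair other than $(w,v)$, however badly it fares in the game.

\begin{lemma}\label{lem:HD}
In $H(D)$, for every $k<\omega$:
\begin{itemize}
\item[(a)] $H(D)$ is of level $k$ iff $wR_kv$;
\item[(b)] if $a\in\{w\}\cup Y$ and $aSb$, then $aR_{k+1}b$ iff every $a'\ge a$ in $\{w\}\cup Y$ has some $b'\ge b$ with $a'R_kb'$.
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Rk}(c), $\hat yR_kb$ for all $b\in U_y$. (a) The pairs $(y,b)$ and $(\hat y,b)$ in $S$ are covered by $(\hat y,b)$. A pair $(w,b)$ with $b\ne v$ has $b\in U_y$ for some $y$, and is covered by $(\hat y,b)$. Only $w$ sees $v$, so $(w,v)$ is covered iff $wR_kv$. (b) Only the challenges $\hat y\ge a$ are omitted. Then $y\ge a$, and if $yR_kb'$ then $b'\in U_y$, so $\hat yR_kb'$.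
\end{proof}

To add a round we put a new challenge $x$ in front, which sees the old point $v$, now called $v_1$, but not a new least point $v$; after $x$ and the answer $v_1$ the old game begins. Two repairs are needed. The challenger must not profit from skipping $x$, so the old worlds $Y^1$ must see a safe point above $v$; call it $o_2$. But then $x$ sees $o_2$ as well, and $o_2$ must not be a good answer to $x$; so we need worlds $Y^2$ above $x$ that do not see $o_2$. These worlds must not defeat the answer $v_1$, so they see a safe point $o_1$ above $v_1$. A second copy of the datum makes the situation symmetric.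

Given a datum $D$, take two disjoint copies $D^i=(Y^i,B^i,v_i,U^i)$, $i=1,2$, and write $j$ for the index other than $i$. Define $D^+=(Y^+,B^+,v,U)$ as follows (Figure~\ref{fig:double}). Let $Y^+=\{x\}\sqcup Y^1\sqcup Y^2$, with $x$ least and no relations between $Y^1$ and $Y^2$. Let $B^+=\{v\}\sqcup B^1\sqcup B^2\sqcup\{o_1,o_2\}$, with $v$ least, no relations between $B^1$ and $B^2$, each $o_i$ maximal, and $v,v_i$ the only elements strictly below $o_i$. Let
\[
U_x=B^+\setminus\{v\},\qquad U_y=U^i_y\cup\{o_j\}\ \text{ for } y\in Y^i.
\]
Since $v_i\notin U^i_y$, no element of $U^i_y$ lies below $o_i$, so $U_y$ is an upset of $B^+$; the other conditions on a datum hold by construction.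

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node (x) at (0,0) {$x$};
\node[draw,minimum width=1.3cm,minimum height=1cm] (Y1) at (-1.5,1.7) {$Y^1$};
\node[draw,minimum width=1.3cm,minimum height=1cm] (Y2) at (1.5,1.7) {$Y^2$};
\draw (x) -- (Y1); \draw (x) -- (Y2);
\node[above] at (-1.5,2.25) {\footnotesize $U^1_y\cup\{o_2\}$};
\node[above] at (1.5,2.25) {\footnotesize $U^2_y\cup\{o_1\}$};
\node[below] at (0,-0.2) {\footnotesize $B^+\setminus\{v\}$};
\node (v) at (7,0) {$v$};
\node (v1) at (6,1) {$v_1$};
\node (v2) at (8,1) {$v_2$};
\node (o1) at (6.55,2.5) {$o_1$};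
\node (o2) at (7.45,2.5) {$o_2$};
\draw (v) -- (v1); \draw (v) -- (v2); \draw (v1) -- (o1); \draw (v2) -- (o2);
\draw (v1) -- (4.6,2.6) -- (5.9,2.6) -- (v1);
\draw (v2) -- (9.4,2.6) -- (8.1,2.6) -- (v2);
\node at (5.45,2.2) {$B^1$};
\node at (8.55,2.2) {$B^2$};
\end{tikzpicture}
\caption{The doubled datum $D^+$. Left: the poset $Y^+$, labeled by the sets that its points see ($y$ ranges over the box below the label). Right: the poset $B^+$, in which $v_i$ is the least element of $B^i$ and $o_i$ lies above $v_i$ and $v$ only. The worlds of $Y^i$ see $o_j$ but not $o_i$, where $j\neq i$.}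
\label{fig:double}
\end{figure}

Let $D_0$ be the datum with $Y=\{y\}$, $B=\{v\}$, $U_y=\emptyset$; the frame $H(D_0)$ is that of Example~\ref{ex:threepoint} with $\hat y$ added. In $D_0^+$, the two worlds above $x$ see only $o_2$ and only $o_1$, and $B^+$ consists of the chains $v<v_i<o_i$. So $H(D_0^+)$ is $F_2$ with each $v_i$ split into a chain $v_i<o_i$ and with the maximal copies added.

\begin{lemma}\label{lem:double}
For every datum $D$ and every $k<\omega$: $wR_{k+1}v$ in $H(D^+)$ iff $wR_kv$ in $H(D)$.
\end{lemma}

\begin{proof}
Write $R_k$ for the relations of $H(D^+)$, $R^i_k$ for those of $H(D^i)$, and $w_i$ for the world $w$ of $H(D^i)$. We use Lemma~\ref{lem:HD}(b) throughout, so the copies $\hat y$ are not considered as challenges. Two observations recur. The challenges above $y\in Y^i$ are the $y'\ge y$ in $Y^i$, in both $H(D^+)$ and $H(D^i)$. And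
\begin{equation}\label{eq:stay}
\text{if } y\in Y^i,\ b\in B^i,\ b'\ge b \text{ and } b'\in U_y, \text{ then } b'\in B^i,
\end{equation}
because the elements above $b$ lie in $B^i\cup\{o_i\}$ and $o_i\notin U_y$.

\emph{Step 1: if $y\in Y^i$, then $yR_ko_j$ for all $k$.} Induction on $k$: every $y'\ge y$ lies in $Y^i$ and sees $o_j$, so answer it by $o_j$.

\emph{Step 2: if $y\in Y^i$ and $b\in B^i$, then $yR_kb$ iff $yR^i_kb$.} Induction on $k$. For $k=0$ this is $U_y\cap B^i=U^i_y$. For $k+1$, the challenges $y'$ are the same in both frames. By \eqref{eq:stay} and the induction hypothesis, the $b'\ge b$ with $y'R_kb'$ are exactly the $b'\ge b$ in $B^i$ with $y'R^i_kb'$.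

\emph{Step 3: the following are equivalent: \textup{(a)} $w_iR^i_kv_i$; \textup{(b)} $xR_kv_i$; \textup{(c)} $xR_kb$ for some $b\in B^i$.} Induction on $k$; for $k=0$ all three hold. Consider $k+1$. Assume (a). Answer the challenge $x$ by $v_i$: we have $w_iR^i_kv_i$ by Lemma~\ref{lem:Rk}(a), so $xR_kv_i$ by the induction hypothesis. Answer $y\in Y^j$ by $o_i\ge v_i$, using Step~1. For $y\in Y^i$ there is $b'\in B^i$ with $yR^i_kb'$, and then $yR_kb'$ by Step~2 and $b'\ge v_i$. This gives (b), and (b) implies (c). Assume (c), with $xR_{k+1}b$. Then $xR_kb$, so $w_iR^i_kv_i$ by the induction hypothesis, and $v_i$ answers the challenge $w_i$. For $y\in Y^i$ we have $y\ge x$, so there is $b'\ge b$ with $yR_kb'$; by \eqref{eq:stay} and Step~2, $b'\in B^i$ and $yR^i_kb'$, and $b'\ge v_i$. This gives (a).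

\emph{Step 4.} Suppose $wR_kv$ in $H(D)$. Then $w_1R^1_lv_1$, and so $xR_lv_1$ by Step~3, for all $l\le k$. We show $wR_lv$ for $l\le k+1$ by induction on $l$. The case $l=0$ holds. For the step from $l\le k$ to $l+1$, answer $w$ by $v$, answer $x$ by $v_1$, and answer $y\in Y^i$ by $o_j$, using Step~1.

Conversely, suppose $wR_{k+1}v$ in $H(D^+)$. If $k=0$ there is nothing to prove, so let $k\ge1$. The challenge $x$ has an answer $b\in U_x$ with $xR_kb$, and hence $xR_1b$. If $b=o_i$, take $y\in Y^i$, which is possible since $Y$ is nonempty; the only element above $o_i$ is $o_i$, which $y$ does not see, contradicting $xR_1b$. So $b\in B^i$ for some $i$, and Step~3 gives $w_iR^i_kv_i$.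
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}(4)]
Let $D_{n+1}=D_n^+$ and $H_n=H(D_n)$. We claim that $wR_kv$ in $H_n$ iff $k\le n$. In $H_0$ we have $wR_0v$, and the challenge $y$ has no answer, so $wR_kv$ fails for $k\ge1$. In $H_{n+1}$ we have $wR_0v$, and by Lemma~\ref{lem:double} and the induction hypothesis $wR_{k+1}v$ holds iff $k\le n$. By Lemma~\ref{lem:HD}(a), $H_n$ is of level $n$ and not of level $n+1$. By (3), $H_n$ validates $\Lambda_n$ and not $\Lambda_{n+1}$. Together with $\Lambda_n\subseteq\Lambda_{n+1}$ from Lemma~\ref{lem:X}(a), this gives $\Lambda_n\subsetneq\Lambda_{n+1}$.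
\end{proof}

\begin{thebibliography}{9}

\bibitem{dGSC}
Jim de Groot, Ian Shillito, Ranald Clouston,
\emph{Semantical Analysis of Intuitionistic Modal Logics between CK and IK},
arXiv:2408.00262 (2024).

\end{thebibliography}
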